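# The binary adder channel with complete feedback: its zero-error capacity region

## 1. The counting region $R_1+R_2\le\log 3$, tested on short codes and at a corner

Two senders share a channel. In each use each of them puts in one bit, and the channel puts out the ordinary sum of the two bits, an element of $\{0,1,2\}$. Both senders see every output. Sender $i\in\{1,2\}$ holds a message $w_i\in[M_i]$, and at the $k$th use, $k=1,\dots,n$, transmits
$$x_{ik}=e_{ik}(w_i,y_1,\dots,y_{k-1})\in\{0,1\},\qquad y_k=x_{1k}+x_{2k}.$$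
Each sender knows its own bit, so after each use it can subtract and learn the bit of the other sender. Only the receiver is left in doubt, and only when $y_k=1$. A code is *zero-error* if $y^n=(y_1,\dots,y_n)$ determines $(w_1,w_2)$ for every message pair. The *Dueck zero-error capacity region* $\mathcal O_f$ is the closure of the set of rate pairs $(\frac1n\log M_1,\frac1n\log M_2)$ of zero-error codes with complete feedback. Throughout, $\log=\log_2$, $\bar t=1-t$, $h(t)=H_2(t,\bar t)$, and $H_m(p_1,\dots,p_m)=-\sum p_i\log p_i$ with $0\log0=0$.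

What is $\mathcal O_f$? The first guess comes from counting. There are $3^n$ output sequences, so $M_1M_2\le 3^n$. Also $M_1\le 2^n$: for fixed $w_2$ the map $w_1\mapsto y^n$ is injective, and for fixed $w_2$ the sequence $x_1^n$ determines $y^n$, because $y^{k-1}$ and $w_2$ give $x_{2k}$ and then $y_k=x_{1k}+x_{2k}$. Likewise $M_2\le2^n$. The guess is that these are the only restrictions:
$$\mathcal O_f\overset{?}{=}\{R_1\le1,\ R_2\le1,\ R_1+R_2\le\log3\}.$$

**One use.** If $n=1$, then $(2,2)$ is impossible: both senders would have to use both bits, and $0+1=1+0$. Since $M_i\le2$, the best product is $M_1M_2=2$.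

**Two uses.** If $y_1=0$, the remaining message pairs form a product set, to be resolved in one use, so there are at most two of them. The same holds if $y_1=2$. If $y_1=1$, at most three pairs remain, one for each value of $y_2$. Hence $M_1M_2\le7$. A product of $7$ would need some $M_i=7>4$, so $M_1M_2\le6$. The value $6$ is attained with $M_1=3$, $M_2=2$. In the first use $w_1=1,2$ send $0$ and $w_1=3$ sends $1$; $w_2=1$ sends $0$ and $w_2=2$ sends $1$. In the second use $w_1=1,2,3$ send $0,1,1$. Sender 2 sends $0$ if $y_1\ne1$; if $y_1=1$, then $w_2=2$ sends $0$ and $w_2=1$ sends $1$. After $y_1=0$ the pairs $(1,1),(2,1)$ give $y_2=0,1$. After $y_1=2$ only $(3,2)$ is left. After $y_1=1$ the pairs $(1,2),(2,2),(3,1)$ give $y_2=0,1,2$. The sum rate is $\frac12\log6\approx1.29$, against $\log3\approx1.585$. Short codes do not settle the guess.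

**The corner $(1,\log3-1)$.** Here the guess can be tested for all lengths at once. For a history of inputs $u=(x_1^{k-1},x_2^{k-1})$, with outputs $y_j=x_{1j}+x_{2j}$, put
$$A_i(u)=\{w_i:\ e_{ij}(w_i,y^{j-1})=x_{ij}\ \text{for all } j<k\}.$$
The pair $(w_1,w_2)$ produces the history $u$ if and only if $w_1\in A_1(u)$ and $w_2\in A_2(u)$. One direction is clear. For the other, if the first $j-1$ inputs agree with $u$, so do the outputs $y^{j-1}$, and then the $j$th inputs are $e_{ij}(w_i,y^{j-1})=x_{ij}$. Thus the pairs consistent with a history always form a product set. When both sets are nonempty, let $a_u$ and $b_u$ be the fractions of $A_1(u)$ and $A_2(u)$ that transmit $0$ at time $k$.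

Draw $W_1,W_2$ independent and uniform, and let $U_k$ be the history before time $k$. Given $U_k=u$ the pair is uniform on $A_1(u)\times A_2(u)$, so the two inputs at time $k$ are independent and are $0$ with probabilities $a_u$, $b_u$. The conditional probability of the bit $X_{1k}$ is $|A_1(U_{k+1})|/|A_1(U_k)|$. The product over $k$ telescopes to $1/M_1$, because after $n$ uses all of $A_1\times A_2$ produces the same $y^n$, and zero error makes it a single pair. Taking $-\log$ and expectations,
$$\log M_1=\sum_kE\,h(a_{U_k}).$$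

With $m_1=2a_{U_k}-1$ and $m_2=2b_{U_k}-1$, the conditional probability of $Y_k=1$ is $a\bar b+\bar ab=\frac12(1-m_1m_2)$, within $\frac12|m_1|$ of $\frac12$. Two elementary facts are needed. First,
$$h\big(\tfrac{1+m}2\big)\le 1-\frac{m^2}{2\ln2},\tag{1}$$
because the left side has value $1$ and derivative $-\operatorname{artanh}(m)/\ln2$, and $\operatorname{artanh}m\ge m$ for $m\ge0$. Second, a law on $\{0,1,2\}$ giving mass $x$ to $1$ has entropy at most
$$S_3(x):=H_3\big(\tfrac{1-x}2,x,\tfrac{1-x}2\big)=h(x)+1-x,$$
and $S_3$ is concave. Suppose $\log M_1\ge(1-\delta)n$. Then the average over $k$ of $E(1-h(a_{U_k}))$ is at most $\delta$. By (1) the average of $E\,m_1^2$ is at most $2\delta\ln2$, so the average of $E|m_1|$ is at most $\sqrt{2\delta\ln2}$. Hence the average $\xi$ of $P(Y_k=1)$ satisfies $|\xi-\frac12|\le\frac12\sqrt{2\delta\ln2}$. As $Y^n$ determines $(W_1,W_2)$,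
$$\tfrac1n(\log M_1+\log M_2)=\tfrac1nH(Y^n)\le\tfrac1n\sum_kH(Y_k)\le S_3(\xi)\to S_3(\tfrac12)=\tfrac32\qquad(\delta\to0).$$
So $(1,R_2)\in\mathcal O_f$ forces $R_2\le\frac12<\log3-1$, and the counting region is wrong. A sender at full rate forces $P(Y_k=1)\approx\frac12$, which is too far from $\frac13$.

## 2. Couplings, the function $g$, and the two theorems

The test suggests a second guess: the pairs $(h(a),h(b))$ with $h(a)+h(b)\le S_3(a\bar b+\bar ab)$. But the independence of the messages in that test was our own choice. Zero error is a demand on every message pair, so a code may be tested with any joint law on the messages, and the two inputs may then be dependent.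

**Definition (coupling).** For $(a,b)\in[0,1]^2$, a coupling of $(a,b)$ is a law $P=(P_{00},P_{01},P_{10},P_{11})$ of a pair $(X_1,X_2)\in\{0,1\}^2$ with $P(X_1=0)=a$ and $P(X_2=0)=b$.

Writing $P_{00}=ab-c$, the marginals fix the rest:
$$P=(ab-c,\ a\bar b+c,\ \bar ab+c,\ \bar a\bar b-c),\qquad c\in I(a,b)=[-\min(a\bar b,\bar ab),\ \min(ab,\bar a\bar b)],\tag{2}$$
where the range of $c$ expresses that the entries are nonnegative. The value $c=0$ is independence. Let $S_4(a,b,c)$ be the entropy of $P$, let $x=x(a,b,c)=a\bar b+\bar ab+2c=P(X_1\neq X_2)$, and put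
$$D(a,b,c)=S_3(x)-S_4(a,b,c),\qquad g(a,b)=\min_{c\in I(a,b)}D(a,b,c).\tag{3}$$
The endpoints of $I(a,b)$ are continuous in $(a,b)$. Writing $c=(1-\tau)l+\tau r$ with $l,r$ these endpoints, $D$ is continuous in $(a,b,\tau)\in[0,1]^3$, so $g$ is continuous and $\{g\ge0\}$ is compact. Everything is invariant under the *flip* $(a,b)\mapsto(\bar a,\bar b)$, which keeps $c$ and $x$ and exchanges $P_{ij}$ with $P_{1-i,1-j}$. The *center* is $(\frac12,\frac12)$.

Three small examples.

* $(a,0)$: only $c=0$ is allowed, $x=a$, $S_4=h(a)$, so $g(a,0)=1-a$. In particular $g(\frac12,0)=\frac12$, and by symmetry $g(0,\frac12)=\frac12$.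
* The center: $P=(\frac14-c,\frac14+c,\frac14+c,\frac14-c)$, $x=\frac12+2c$, $S_4=1+h(x)$, so $D=-x$ and $g=-1$, attained at $x=1$.
* $(\frac12,b)$ with $0<b<1$: $D(\frac12,b,0)=\frac32-1-h(b)=\frac12-h(b)$. Since $\partial_cS_4=\log\frac{P_{00}P_{11}}{P_{01}P_{10}}$ and $S_3'(x)=\log\frac{1-x}{2x}$, we have $\partial_cD=2\log\frac12-\log1=-2$ at $c=0$. So if $h(b)=\frac12$, then $D(\frac12,b,0)=0$ but $D<0$ for small $c>0$. This point satisfies the condition of the second guess and violates $g\ge0$.

For $(c_1,c_2)\in\Delta^1=\{c_1,c_2\ge0,\ c_1+c_2=1\}$ let $R(\mathcal O_f;c_1,c_2)=\sup\{c_1R_1+c_2R_2:(R_1,R_2)\in\mathcal O_f\}$, let $f(a,b)=c_1h(a)+c_2h(b)$, and let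
$$V(c_1,c_2)=\max\{f(a,b):\ (a,b)\in[0,1]^2,\ g(a,b)\ge0\}.$$
The condition $g(a,b)\ge0$ says that $S_3(a\bar b+\bar ab+2c)\ge S_4(a,b,c)$ for every $c\in I(a,b)$. The problem comes from Samuel H. Florin, Matthew H. Ho, Zilin Jiang, "On the binary adder channel with complete feedback, with an application to quantitative group testing", arXiv:2101.09898 (2021). There the equality $R=V$ is the conjecture to be decided. It is true.

**Theorem 1.** $R(\mathcal O_f;c_1,c_2)=V(c_1,c_2)$ for all $(c_1,c_2)\in\Delta^1$.

**Theorem 2.** (i) For $c_1,c_2>0$ the optimizer in $V(c_1,c_2)$ is unique up to the flip. Moreover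
$$\mathcal O_f=\{(R_1,R_2)\in[0,\infty)^2:\ R_1\le h(a),\ R_2\le h(b)\text{ for some }(a,b)\text{ with }g(a,b)\ge0\}.$$
(ii) For $d\in\mathbb R$ let $s=\operatorname{arcosh}(2\cosh d)$,
$$x=\frac{s\tanh s-\ln\cosh s}{s\tanh s-d\tanh d},\qquad m_1=(1-x)\tanh s+x\tanh d,\qquad m_2=(1-x)\tanh s-x\tanh d.$$
Then $m_2$ has a least positive zero $d_0<\infty$, and the Pareto boundary of $\mathcal O_f$ is exactly the curve $\big(h(\frac{1+m_1(d)}2),h(\frac{1+m_2(d)}2)\big)$, $d\in[-d_0,d_0]$. For $|d|<d_0$ the point $d$ is the optimum exactly for $\frac{c_1}{c_2}=\frac{(s+d)\operatorname{artanh}m_2}{(s-d)\operatorname{artanh}m_1}$, and this ratio is a bijection $(-d_0,d_0)\to(0,\infty)$.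

At $d=0$ we have $s=\ln(2+\sqrt3)$, $\tanh s=\frac{\sqrt3}2$, $1-x=\frac{\ln2}{s\tanh s}$, hence $m_1=m_2=\frac{\ln 2}{s}=1/\log(2+\sqrt3)\approx0.526$. This is the symmetric point, with both rates about $0.7897$. The sum is about $1.579$, just below $\log3\approx1.585$. At the other extreme, Theorem 2(i) excludes $(1,\frac12)$: it would need $g(\frac12,b)\ge0$ with $h(b)\ge\frac12$. Then $D(\frac12,b,0)\ge 0$ forces $h(b)=\frac12$, and the third example gives $g<0$.

## 3. Codes from the inequality $g(a,b)\ge0$: storing the ambiguity in a shared mask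

**Proposition 3.** If $g(a,b)\ge0$, then $(h(a),h(b))\in\mathcal O_f$. Consequently $R(\mathcal O_f;c_1,c_2)\ge V(c_1,c_2)$.

After a block of uses both senders know everything and the receiver has a list of candidates. The senders can now cooperate, since they share the knowledge of what the receiver is missing. They do not spend channel uses on it. They encode it as a binary mask $s$ that is added to both inputs in the next block. The receiver decodes from the last block backward. We need to know how long the list is.

**Step 1: set up the blocks.** Let $k_1=\lfloor aN\rfloor$, $k_2=\lfloor bN\rfloor$, $a_N=k_1/N$, $b_N=k_2/N$. Let $T_i\subset\{0,1\}^N$ be the set of words with exactly $k_i$ zeros, and let $\varepsilon_N=\max(0,-g(a_N,b_N))$, which tends to $0$ by continuity of $g$. For $y\in\{0,1,2\}^N$ let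
$$L(y)=\{(s,v,w)\in\{0,1\}^N\times T_1\times T_2:\ (v\oplus s)+(w\oplus s)=y\}.$$

**Step 2: bound the list, $|L(y)|\le(N+1)2^{N(1+\varepsilon_N)}$.** Let $y$ have $d$ ones. In a position with $y_i=1$ the condition says $v_i\ne w_i$, and $s_i$ is free. In a position with $y_i\in\{0,2\}$ it says $v_i=w_i$, and $s_i$ is determined. So $|L(y)|$ is $2^d$ times the number of $(v,w)\in T_1\times T_2$ that differ exactly in the positions of the ones of $y$. Permuting coordinates shows that this number is the same for all $\binom Nd$ sets of positions, hence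
$$|L(y)|=\frac{2^d}{\binom Nd}\cdot\#\{(v,w)\in T_1\times T_2:\ d_H(v,w)=d\}.\tag{4}$$
(For $N=2$, $k_1=k_2=1$: two pairs at distance $2$, two at distance $0$, so $|L(y)|=8$ for $y=(1,1)$, $|L(y)|=2$ for $y\in\{0,2\}^2$, and $0$ otherwise.)

All pairs counted in (4) have the same joint type: with $n_{ij}$ the number of positions where $(v,w)$ equals $(i,j)$, we have $n_{01}+n_{10}=d$ and $n_{01}-n_{10}=k_1-k_2$, and $n_{00}=k_1-n_{01}$. If there are any, their type is the coupling of $(a_N,b_N)$ with $x=d/N$, for a certain $c$. Their number is at most $2^{NS_4(a_N,b_N,c)}$, since under the product of $N$ copies of the type each such sequence has probability $2^{-NS_4}$. Also $\binom Nd\ge2^{Nh(d/N)}/(N+1)$: for $N$ independent bits with success probability $d/N$, the count $d$ is the most likely of $N+1$ counts, and each word with that count has probability $2^{-Nh(d/N)}$. Since $x-h(x)=1-S_3(x)$,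
$$|L(y)|\le(N+1)\,2^{N(x-h(x)+S_4)}=(N+1)\,2^{N(1-D(a_N,b_N,c))}\le(N+1)2^{N(1+\varepsilon_N)}.$$

All $c$ enter because the messages of the two users may form any joint type. The mask makes the outputs $0$ and $2$ interchangeable, and so it is $S_3$ that appears.

**Step 3: the code.** Let $t_N=\lceil\log(N+1)+N\varepsilon_N\rceil=o(N)$. By Step 2 there are injections $\iota_y:L(y)\to\{0,1\}^N\times\{0,1\}^{t_N}$, which we fix. The messages are $(v_1,\dots,v_m)\in T_1^m$ and $(w_1,\dots,w_m)\in T_2^m$. Put $s_1=0$. In block $j$ the senders transmit $v_j\oplus s_j$ and $w_j\oplus s_j$ in $N$ uses, with output $y_j$. Both know $s_j$, and from the feedback each learns the word of the other, so both know $(s_j,v_j,w_j)\in L(y_j)$. Both compute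
$$(s_{j+1},r_{j+1})=\iota_{y_j}(s_j,v_j,w_j),$$
and both send the $t_N$ bits of $r_{j+1}$. The inputs are identical, the outputs are $0$ or $2$, and the receiver reads the bits. Then block $j+1$ begins with mask $s_{j+1}$. After block $m$ both send $s_{m+1}$ in $N$ further uses.

**Step 4: decoding and rates.** The receiver knows $s_{m+1}$, all $r_j$ and all $y_j$. For $j=m,m-1,\dots,1$ it recovers $(s_j,v_j,w_j)=\iota_{y_j}^{-1}(s_{j+1},r_{j+1})$. There is no error. The length is $m(N+t_N)+N$, so as $m\to\infty$ the rates tend to $\log|T_i|/(N+t_N)$. As $N\to\infty$ these tend to $h(a)$ and $h(b)$, because $\frac{1}{N}\log|T_1|$ lies between $h(a_N)-\frac1N\log(N+1)$ and $h(a_N)$, and likewise for $T_2$. As $\mathcal O_f$ is closed, the proposition follows. $\square$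

## 4. The converse inequality: one bound for every output law $q$ and every multiplier $\mu$

We now repeat the test of Section 1 with dependent messages. The dependence is built up step by step, with a coupling chosen after each history. Recall Gibbs' inequality: $-\sum p_i\log p_i\le-\sum p_i\log q_i$ for laws $p,q$ with all $q_i>0$.

For $q_0,q_1>0$ with $2q_0+q_1=1$ let $\ell_q(x)=-(1-x)\log q_0-x\log q_1$, and
$$G_q(a,b)=\min_{c\in I(a,b)}\big[\ell_q(x)-S_4(a,b,c)\big],\qquad F_{\mu,q}=f+\mu G_q.\tag{5}$$
Both functions are continuous on $[0,1]^2$, for the same reason as $g$. Gibbs' inequality for the laws $(\frac{1-x}2,x,\frac{1-x}2)$ and $(q_0,q_1,q_0)$ says $S_3\le\ell_q$, so $g\le G_q$. Compared with $S_3$, the function $\ell_q$ has the advantage of being affine in $x$.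

**Lemma 4.** For every $\mu\ge0$ and every such $q$, $R(\mathcal O_f;c_1,c_2)\le\max_{[0,1]^2}F_{\mu,q}$.

*Proof.* Take a zero-error code of length $n$, with $A_i(u)$, $a_u$, $b_u$ as in Section 1.

**Step 1: build a random path.** For each history $u$ with nonempty $A_1(u),A_2(u)$ let $P_u$ be a coupling of $(a_u,b_u)$ attaining the minimum $G_q(a_u,b_u)$, with parameters $c_u$, $x_u$. Generate inputs sequentially: given $U_k=(X_1^{k-1},X_2^{k-1})$, draw $(X_{1k},X_{2k})\sim P_{U_k}$. A pair of positive probability has bits of positive marginal probability, so some message in $A_i(U_k)$ transmits that bit, and $A_i(U_{k+1})\ne\emptyset$. At the end all pairs in $A_1\times A_2$ produce the same $y^n$, so by zero error $|A_1|=|A_2|=1$.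

**Step 2: compute the rates.** The conditional probability of $X_{1k}$ given $U_k$ depends only on the marginal $a_{U_k}$ and equals $|A_1(U_{k+1})|/|A_1(U_k)|$. On every path the product over $k$ is $1/M_1$. Taking expectations of $-\log$,
$$\log M_1=\sum_kE\,h(a_{U_k}),\qquad\log M_2=\sum_kE\,h(b_{U_k}).\tag{6}$$

**Step 3: compare entropies.** On paths of positive probability the path is a function of $Y^n$: two such paths with the same $y^n$ come from message pairs producing the same $y^n$, hence from the same pair, hence the inputs agree. By the chain rule, subadditivity, and Gibbs' inequality with the law $(q_0,q_1,q_0)$,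
$$\sum_kE\,S_4(a_{U_k},b_{U_k},c_{U_k})=H(X_1^n,X_2^n)=H(Y^n)\le\sum_kH(Y_k)\le\sum_kE\,\ell_q(x_{U_k}).$$
In the last step, the cross-entropy of $Y_k$ is the expectation of $-\log q(Y_k)$, and given $U_k$ the value $1$ has probability $x_{U_k}$. So $\sum_kE\,G_q(a_{U_k},b_{U_k})\ge0$. With (6),
$$c_1\log M_1+c_2\log M_2=\sum_kE\,f(a_{U_k},b_{U_k})\le\sum_kE\,F_{\mu,q}(a_{U_k},b_{U_k})\le n\max F_{\mu,q}.\qquad\square$$

## 5. Why averaging over time does not finish the proof

Lemma 4 leaves a whole family of points $(a_{U_k},b_{U_k})$, while $V$ involves a single point. The natural attempt is to replace the family by its average $(\bar a,\bar b)$ (for this section only, bars on $a,b$ mean averages). For the objective this works: $h$ is concave, so $f$ at the average is at least the average of $f$. For the constraint we know that the average of $G_q$ is nonnegative and would want $G_q\ge0$ at the average, which would follow if $G_q$ were concave. But $G_q$ is *convex*. Indeed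
$$\ell_q(x)-S_4=\sum_{i,j}P_{ij}\log\frac{P_{ij}}{W_{ij}},\qquad W_{00}=W_{11}=q_0,\quad W_{01}=W_{10}=q_1,\tag{7}$$
is convex in $P$, the marginals are linear in $P$, and a convex combination of minimizing couplings of two points is a coupling of the combined point. So Jensen's inequality goes the wrong way, and this is a real failure. The points $(\frac12,0)$ and $(\frac12,1)$ have $G_q\ge g=\frac12$ by the first example of Section 2 and the flip. Their midpoint is the center, where $S_4=1+h(x)$ and by Gibbs' inequality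
$$G_q=\min_x\Big[x\log\frac x{q_1}+(1-x)\log\frac{1-x}{q_0}\Big]-1=-\log(q_0+q_1)-1<0,$$
since $q_0+q_1=\frac{1+q_1}2>\frac12$.

So we face $F_{\mu,q}=f+\mu G_q$, concave plus convex, and must control its global maximum. Since $G_q\ge g$, at every feasible point $F_{\mu,q}\ge f$, so $\max F_{\mu,q}\ge V$ always. We need one choice of $\mu,q$ with equality. Suppose $p$ is optimal for $V$ with $g(p)=0$ attained at a coupling with $P(X_1\ne X_2)=x^*$. The loss $G_q(p)\ge g(p)$ should vanish, which suggests taking the law for which Gibbs' inequality is tight, $q_1=x^*$, $q_0=\frac{1-x^*}2$. Then $p$ must be critical for $F_{\mu,q}$, so $\mu$ is a Lagrange multiplier. The remaining question is whether the critical point $p$ is a global maximizer. The next two sections answer it: in suitable coordinates the critical equations reduce to a fixed-point equation for a concave function of one variable, so the critical points can be counted.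

## 6. Exponential coordinates and the critical equations

Fix $q$ and put $\theta=q_0/q_1$, $K=-\frac12\ln\theta$, $\kappa=\tanh K\in(-1,1)$, $\psi_\kappa(t)=\operatorname{artanh}(\kappa\tanh t)$. Let $\sigma_i=+1$ if $X_i=0$ and $\sigma_i=-1$ if $X_i=1$, and use $m_1=2a-1=E\sigma_1$, $m_2=2b-1=E\sigma_2$.

**Lemma 5.** Let $(a,b)\in(0,1)^2$.

(a) The minimizer $P$ in $G_q(a,b)$ is unique, lies in the interior of $I(a,b)$, and is the only coupling with positive entries and $\frac{P_{00}P_{11}}{P_{01}P_{10}}=\theta^2=e^{-4K}$. It depends smoothly on $(a,b)$ and is uniquely of the form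
$$P=Z^{-1}e^{A\sigma_1+B\sigma_2-K\sigma_1\sigma_2},\qquad A=\tfrac14\ln\tfrac{P_{00}P_{01}}{P_{10}P_{11}},\quad B=\tfrac14\ln\tfrac{P_{00}P_{10}}{P_{01}P_{11}}.\tag{8}$$

(b) The map $(a,b)\mapsto(A,B)$ is a bijection $(0,1)^2\to\mathbb R^2$ with inverse
$$m_1=\tanh(A-\psi_\kappa(B)),\qquad m_2=\tanh(B-\psi_\kappa(A)).\tag{9}$$
The center corresponds to $(0,0)$, and the flip to $(A,B)\mapsto(-A,-B)$.

(c) $(\ln2)\,dG_q=A\,dm_1+B\,dm_2$.

(d) For $c_1,c_2>0$, with $\alpha=\mu/c_1$ and $\beta=\mu/c_2$, the point is critical for $F_{\mu,q}$ if and only if $\operatorname{artanh}m_1=\alpha A$ and $\operatorname{artanh}m_2=\beta B$, equivalently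
$$(1-\alpha)A=\psi_\kappa(B),\qquad(1-\beta)B=\psi_\kappa(A).\tag{10}$$

*Proof.* (a) By (2), $\partial_cP=(-1,1,1,-1)$, so $\partial_cS_4=\log\frac{P_{00}P_{11}}{P_{01}P_{10}}$, and $\partial_c(\ell_q-S_4)=2\log\theta-\log\frac{P_{00}P_{11}}{P_{01}P_{10}}$. At the right endpoint of $I(a,b)$ either $P_{00}=0$, and then $P_{01}=a$, $P_{10}=b$, or $P_{11}=0$, and then $P_{01}=\bar b$, $P_{10}=\bar a$. So $P_{00}P_{11}=0<P_{01}P_{10}$ and the derivative tends to $+\infty$. At the left endpoint either $P_{01}=0$, $P_{00}=a$, $P_{11}=\bar b$, or $P_{10}=0$, $P_{00}=b$, $P_{11}=\bar a$. So $P_{01}P_{10}=0<P_{00}P_{11}$ and the derivative tends to $-\infty$. Since $\partial_c^2(-S_4)=\frac1{\ln2}\sum\frac1{P_{ij}}>0$, the minimizer is unique, interior, and characterized by the vanishing of the derivative. The implicit function theorem gives smoothness. The functions $1,\sigma_1,\sigma_2,\sigma_1\sigma_2$ form a basis of the functions on $\{\pm1\}^2$. Expanding $\ln P$ in it, the coefficients of $\sigma_1,\sigma_2$ are $A,B$ as in (8), and that of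 $\sigma_1\sigma_2$ is $\frac14\ln\frac{P_{00}P_{11}}{P_{01}P_{10}}=-K$.

(b) Conversely, any $(A,B)\in\mathbb R^2$ gives through (8) a positive law with odds ratio $e^{-4K}$, which by (a) is the minimizer for its own marginals. So the map is a bijection, and its inverse sends $(A,B)$ to the means of $\sigma_1,\sigma_2$. We have
$$Z=2e^{-K}\cosh(A+B)+2e^K\cosh(A-B)=4[\cosh K\cosh A\cosh B-\sinh K\sinh A\sinh B],$$
and $m_1=\partial_A\ln Z=\frac{\tanh A-\kappa\tanh B}{1-\kappa\tanh A\tanh B}=\tanh(A-\psi_\kappa(B))$ by the addition formula, because $\tanh\psi_\kappa(B)=\kappa\tanh B$. The formula for $m_2$ is symmetric. At $A=B=0$ we get $m_1=m_2=0$. The flip reverses both signs $\sigma_i$, hence $A$ and $B$.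

(c) Since $W_{ij}$ in (7) is a constant times $e^{-K\sigma_1\sigma_2}$, $\ln(P/W)=A\sigma_1+B\sigma_2+\text{const}$. Differentiating (7) along the smooth family of minimizers and using $\sum dP_{ij}=0$, $(\ln2)\,dG_q=\sum dP_{ij}(\ln\frac{P_{ij}}{W_{ij}}+1)=\sum dP_{ij}(A\sigma_1+B\sigma_2)=A\,dm_1+B\,dm_2$.

(d) As a function of $m_1$, $h(a)$ has derivative $-\operatorname{artanh}(m_1)/\ln2$. So $(\ln2)\,\partial_{m_1}F=-c_1\operatorname{artanh}m_1+\mu A$, and likewise for $m_2$. By (9), $\operatorname{artanh}m_1=A-\psi_\kappa(B)$ and $\operatorname{artanh}m_2=B-\psi_\kappa(A)$, which turns the two equations into (10). $\square$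

## 7. A non-central critical point is the global maximum

**Lemma 6.** Let $c_1,c_2>0$, $0<\mu<\min(c_1,c_2)$ and $\kappa\ne0$. If $p\in(0,1)^2$ is a critical point of $F=F_{\mu,q}$ other than the center, then the global maximizers of $F$ on $[0,1]^2$ are exactly $p$ and its flip.

*Proof.* Here $\alpha,\beta\in(0,1)$. Let $\hat p$ be any global maximizer, which exists by compactness.

**Step 1: $\hat p$ is not on the boundary.** Suppose $\hat p=(0,b)$. The only coupling there has $x=b$, $S_4=h(b)$, so $G_q(0,b)=\ell_q(b)-h(b)$. For $a>0$ every coupling of $(a,b)$ has $S_4\le h(a)+h(b)$, and $x=P_{01}+b-P_{00}$ gives $|x-b|\le P_{00}+P_{01}=a$. With $C=|\log(q_0/q_1)|$, the slope of $\ell_q$ in absolute value,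
$$G_q(a,b)\ge\ell_q(b)-Ca-h(a)-h(b)=G_q(0,b)-Ca-h(a).$$
So $F(a,b)-F(0,b)\ge(c_1-\mu)h(a)-\mu Ca$, which is positive for small $a$ because $h(a)/a\to\infty$. This is a contradiction. The side $a=1$ follows by the flip and the sides $b=0,1$ by exchanging the users. This step uses $\mu<\min(c_1,c_2)$.

**Step 2: (10) has at most one pair $\pm(A,B)$ of nonzero solutions.** If one of $A,B$ vanishes, then by (10) and $\kappa\ne0$ so does the other. For a nonzero solution the first equation gives $\operatorname{sgn}(AB)=\operatorname{sgn}\kappa$, and $(|A|,|B|)$ is a positive solution of (10) with $\psi=\psi_{|\kappa|}$. On $[0,\infty)$ the function $\psi$ is increasing and strictly concave with $\psi(0)=0$. To see this, put $\tau=\tanh t$; then $\psi'(t)=|\kappa|\frac{1-\tau^2}{1-\kappa^2\tau^2}$, and $\frac{1-u}{1-\kappa^2u}$ has derivative $\frac{\kappa^2-1}{(1-\kappa^2u)^2}<0$ in $u$. Eliminating $|B|$, a positive solution satisfies $|A|=\Theta(|A|)$ with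
$$\Theta(t)=\frac1{1-\alpha}\,\psi\Big(\frac{\psi(t)}{1-\beta}\Big).$$
An increasing strictly concave function of a strictly concave function is strictly concave, and $\Theta(0)=0$, so $\Theta(t)/t$ is strictly decreasing and equals $1$ at most once. Thus $|A|$ is determined, then $|B|=\psi(|A|)/(1-\beta)$, and the sign rule leaves only $\pm(A,B)$. By Lemma 5 the critical points of $F$ in the open square are $p$, its flip, and the center.

**Step 3: the center is not a local maximum.** Let $(A,B)$ belong to $p$. By strict concavity and $\psi'(0)=|\kappa|$ we have $\psi(t)<|\kappa|t$ for $t>0$. Multiplying the two equations (10), $(1-\alpha)(1-\beta)|AB|=\psi(|A|)\psi(|B|)<\kappa^2|AB|$, so $(1-\alpha)(1-\beta)<\kappa^2$. In the coordinates $(m_1,m_2)$ the gradient of $(\ln2)G_q$ is $(A,B)$, so its Hessian at the center is the inverse of the Jacobian of (9) at $(0,0)$: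
$$\begin{pmatrix}1&-\kappa\\-\kappa&1\end{pmatrix}^{-1}=\frac1{\lambda_0}\begin{pmatrix}1&\kappa\\\kappa&1\end{pmatrix},\qquad\lambda_0=1-\kappa^2.$$
The Hessian of $(\ln2)f$ at the center is $\operatorname{diag}(-c_1,-c_2)$. So the determinant of the Hessian of $(\ln2)F$, multiplied by $\lambda_0^2/(c_1c_2)>0$, is
$$(\alpha-\lambda_0)(\beta-\lambda_0)-\alpha\beta\kappa^2=\lambda_0^2-\lambda_0(\alpha+\beta)+\alpha\beta\lambda_0=\lambda_0\big[(1-\alpha)(1-\beta)-\kappa^2\big]<0.$$
The Hessian is indefinite, and the center is not a local maximum.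

Hence $\hat p$ is $p$ or its flip, and $F$ has the same value at both. $\square$

## 8. Proof of Theorem 1: a penalized problem that bounds the multiplier

To use Lemma 6 we need a multiplier strictly below $\min(c_1,c_2)$. The Lagrange rule for the constrained problem gives no such bound, and it would need $\nabla g\ne0$. Instead we maximize $f$ with a penalty of slope exactly $\min(c_1,c_2)$. The multiplier is then at most that slope, and the optimizer turns out to be feasible.

**Step 0: the cases $(1,0)$ and $(0,1)$.** By Section 1, $M_1\le2^n$, so $R(\mathcal O_f;1,0)\le1$. The point $(\frac12,0)$ is feasible, so $V(1,0)=1$. With Proposition 3, $R=V=1$. The case $(0,1)$ is identical. From now on $c_1,c_2>0$, $\lambda=\min(c_1,c_2)$, $M=\max(c_1,c_2)=1-\lambda$.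

**Step 1: show $V>M$, to have something to contradict.** Since $g(0,\frac12)=g(\frac12,0)=\frac12>0$, by continuity $(\epsilon,\frac12)$ and $(\frac12,\epsilon)$ are feasible for small $\epsilon>0$. There $f$ equals $c_2+c_1h(\epsilon)$ and $c_1+c_2h(\epsilon)$; one of these exceeds $M$.

**Step 2: the penalized problem.** Let $p=(a,b)$ maximize $E=f+\lambda\min(0,g)$ over $[0,1]^2$. At feasible points $E=f$, so $E(p)\ge V>M$. It follows that:

* $p$ is in the open square, since on the boundary $E\le f\le M$;
* $p$ is not the center, since there $f=1$, $g=-1$, and $E=1-\lambda=M$;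
* $g(p)\le0$, since otherwise $E=f$ near $p$, so $\nabla f(p)=0$ and $p$ is the center.

**Step 3: the minimizing coupling at $p$ is interior, and this fixes $q$.** On the interior of $I(a,b)$ we have $\partial_cD=2\log\frac{1-x}{2x}-\log\frac{P_{00}P_{11}}{P_{01}P_{10}}$ and
$$(\ln2)\,\partial_c^2D=\sum\frac1{P_{ij}}-\frac4x-\frac4{1-x}=\frac{(a-b)^2}{P_{01}P_{10}\,x}+\frac{(a+b-1)^2}{P_{00}P_{11}(1-x)},\tag{11}$$
because $x=P_{01}+P_{10}$, $P_{01}-P_{10}=a-b$, $1-x=P_{00}+P_{11}$, $P_{00}-P_{11}=a+b-1$. The right side is positive off the center, so $D(p,\cdot)$ is strictly convex and has a unique minimizer $c^*$. We exclude the endpoints.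

At the right endpoint $P_{00}P_{11}=0<P_{01}P_{10}$, so $\partial_cD\to+\infty$ there and it is not the minimizer, unless $x=1$. If $x=1$ there, then $P_{00}=P_{11}=0$, so $a+b=1$ and $D=S_3(1)-h(a)=-h(a)$. If this were the minimum, then $E(p)=h(a)-\lambda h(a)\le M$, a contradiction. At the left endpoint $P_{01}P_{10}=0<P_{00}P_{11}$, so $\partial_cD\to-\infty$ there unless $x=0$. If $x=0$ there, then $P_{01}=P_{10}=0$, so $a=b\ne\frac12$ and $D=1-h(a)>0$. If this were the minimum, $g(p)>0$, a contradiction.

So $c^*$ is interior, all entries of $P$ are positive, and $x^*=x(a,b,c^*)\in(0,1)$. Put $q_1=x^*$, $q_0=\frac{1-x^*}2$. Then $\ell_q(x^*)=S_3(x^*)$ and $\ell_q'(x^*)=\log\frac{q_0}{q_1}=\log\frac{1-x^*}{2x^*}=S_3'(x^*)$. So the derivative in $c$ of the convex function $\ell_q-S_4$ vanishes at $c^*$, and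
$$G_q(p)=\ell_q(x^*)-S_4(a,b,c^*)=g(p).$$

**Step 4: $g$ is $C^1$ near $p$ and $\nabla g(p)=\nabla G_q(p)$.** Near $(p,c^*)$ the function $D$ is smooth with $\partial_c^2D>0$, so the equation $\partial_cD=0$ has a smooth solution $c(\cdot)$ near $p$. By convexity of $D$ in $c$ this solution is the minimizer, so $g=D(\cdot,c(\cdot))$ is $C^1$. Now $G_q-g\ge0$ with equality at $p$. Both functions are differentiable there, so $\nabla(G_q-g)(p)=0$.

**Step 5: $\kappa\ne0$, as Lemma 6 requires.** If $\kappa=0$, then $q_0=q_1$, so $x^*=\frac13$. The odds ratio is $\theta^2=1$, so $c^*=0$. Then $\frac13=\frac12(1-m_1m_2)$, so $m_1m_2=\frac13$. By (1),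
$$h(a)+h(b)\le2-\frac{m_1^2+m_2^2}{2\ln2}\le2-\frac{m_1m_2}{\ln2}=2-\frac1{3\ln2}<1.52<\log3,$$
so $g(p)=S_3(\frac13)-h(a)-h(b)=\log3-h(a)-h(b)>0$, a contradiction.

**Step 6: there is $\mu\in(0,\lambda]$ with $\nabla f(p)+\mu\nabla g(p)=0$, and $\mu=\lambda$ if $g(p)<0$.** If $g(p)<0$, then $E=f+\lambda g$ near $p$ and $\mu=\lambda$ works. Let $g(p)=0$, and write $v=\nabla f(p)$, $w=\nabla g(p)$. As $p$ is not the center, $v\ne0$. For any direction $e$ and $t\downarrow0$, $E(p+te)-E(p)=t\,v\cdot e+\lambda\min(0,t\,w\cdot e)+o(t)\le0$, so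
$$v\cdot e\le\lambda\max(0,-w\cdot e).$$
If $w=0$, this forces $v=0$, which is excluded. Vectors $\pm e\perp w$ give $v\cdot e=0$, so $v=-\mu w$ for some real $\mu$. Taking $e=w$ gives $\mu\ge0$, and $e=-w$ gives $\mu\le\lambda$. Finally $\mu\ne0$ since $v\ne0$.

**Step 7: $\mu<\lambda$ and $g(p)=0$.** By Steps 4 and 6, $p$ is critical for $F_{\mu,q}$, so (10) holds with $\alpha,\beta\in(0,1]$. If $A=0$, the first equation gives $\psi_\kappa(B)=0$, so $B=0$ as $\kappa\neq0$. If $B=0$, the second gives $A=0$. In both cases $p$ is the center, which is excluded. So $\psi_\kappa(A),\psi_\kappa(B)\ne0$, and (10) forces $\alpha\ne1$ and $\beta\ne1$. Hence $\mu<c_1$ and $\mu<c_2$, i.e. $\mu<\lambda$, and Step 6 leaves only $g(p)=0$.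

**Step 8: conclusion.** Lemma 6 applies to $p$, so
$$\max F_{\mu,q}=F_{\mu,q}(p)=f(p)+\mu G_q(p)=f(p)+\mu g(p)=f(p)\le V,$$
the last inequality because $p$ is feasible. By Lemma 4, $R(\mathcal O_f;c_1,c_2)\le V$, and Proposition 3 gives the reverse. $\square$

We keep, for each $c_1,c_2>0$, the data $p,\mu,q$ of this proof:
$$f(p)=V=\max F_{\mu,q},\quad g(p)=G_q(p)=0,\quad 0<\mu<\min(c_1,c_2),\quad\kappa\ne0,\quad q_1=x^*,\ q_0=\tfrac{1-x^*}2.\tag{12}$$
The equality $f(p)=V$ holds since $f(p)=E(p)\ge V$.

## 9. Proof of Theorem 2(i): unique optimizers, and no convex hull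

**Step 1: uniqueness.** Let $p'$ be any optimizer for $V(c_1,c_2)$. Since $G_q\ge g$ and $g(p')\ge0$, $F_{\mu,q}(p')\ge f(p')+\mu g(p')\ge V=\max F_{\mu,q}$. So $p'$ is a global maximizer of $F_{\mu,q}$, and by Lemma 6 it is $p$ or its flip.

**Step 2: $\mathcal O_f$ is a convex hull.** Let $\mathcal D=\{(h(a),h(b)):g(a,b)\ge0\}$, and let $\mathcal D^\downarrow$ be the set of points of $[0,\infty)^2$ dominated coordinatewise by a point of $\mathcal D$. Both are compact. The set $\mathcal O_f$ is closed and contained in $[0,1]^2$. It is convex, since codes can be repeated and concatenated, and it is downward closed, since messages can be dropped. For $c\ge0$ the sets $\mathcal O_f$ and $\operatorname{conv}\mathcal D^\downarrow$ have the same maximum of $c\cdot R$, by Theorem 1. For $c$ with negative components, the maximum over either set does not change when these components are replaced by $0$, because setting the corresponding coordinates of $R$ to $0$ keeps $R$ in the set. Two compact convex sets with the same support function are equal,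 so $\mathcal O_f=\operatorname{conv}\mathcal D^\downarrow$.

**Step 3: every Pareto-maximal point $R'$ of $\mathcal O_f$ lies in $\mathcal D$.** Since $R'$ is Pareto-maximal, $\mathcal O_f$ is disjoint from $R'+(0,\infty)^2$. Separate the two convex sets: there are $c\ne0$ and $t$ with $c\cdot R\le t\le c\cdot R''$ for $R\in\mathcal O_f$, $R''\in R'+(0,\infty)^2$. As $R''$ is unbounded in both coordinates, $c\ge0$, and we normalize $c\in\Delta^1$. Letting $R''\to R'$ gives $c\cdot R'=R(\mathcal O_f;c)$.

If $c_1,c_2>0$: $R'$ is a convex combination of points of $\mathcal D^\downarrow$, and those with positive weight must maximize $c\cdot R$. A maximizer in $\mathcal D^\downarrow$ equals the point of $\mathcal D$ dominating it, because $c_1,c_2>0$. So it is $(h(a),h(b))$ with $(a,b)$ an optimizer of $V(c_1,c_2)$. By Step 1 all these points coincide, so $R'\in\mathcal D$.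

If $c=(1,0)$: then $R'_1=1$ and $R'=(1,\max\{R_2:(1,R_2)\in\mathcal O_f\})$. It is an extreme point of $\mathcal O_f=\operatorname{conv}\mathcal D^\downarrow$: if it is a proper convex combination of two points of $\mathcal O_f\subset[0,1]^2$, both have first coordinate $1$, then second coordinate at most $R'_2$, hence both equal $R'$. An extreme point of a convex hull belongs to the original set, so $R'\in\mathcal D^\downarrow$. It is dominated by a point of $\mathcal D\subset\mathcal O_f$, and being Pareto-maximal it equals that point. The case $c=(0,1)$ is the same.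

**Step 4: the region.** Every $R\in\mathcal O_f$ is dominated by a Pareto-maximal point (maximize $R_1'+R_2'$ over the compact set of $R'\in\mathcal O_f$ with $R'\ge R$), which lies in $\mathcal D$ by Step 3. So $\mathcal O_f\subset\mathcal D^\downarrow$. The reverse inclusion is Proposition 3 with downward closedness. This proves (i). $\square$

## 10. Proof of Theorem 2(ii): the boundary curve $\tanh A\tanh B=\frac13$

Put $A=\frac{s+d}2$, $B=\frac{s-d}2$ and $\rho(t)=t\tanh t-\ln\cosh t$. The function $\rho$ is even, $\rho(0)=0$, and $\rho'(t)=t\operatorname{sech}^2t>0$ for $t>0$. So $\rho$ increases on $[0,\infty)$ to its limit $\ln2$ and stays below it. As $\cosh s=2\cosh d$, $s>|d|$, hence $A,B>0$ and $s\tanh s-d\tanh d>0$.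

**Step 1: $x(d)\in(\frac13,1)$, so that $x$ is a probability and $\kappa>0$ later.** Use $\ln\cosh s=\ln2+\ln\cosh d$. Then $x<1$ is equivalent to $d\tanh d<\ln\cosh s$, i.e. to $\rho(d)<\ln2$, which is true. And $x>\frac13$ is equivalent to $2s\tanh s-3\ln\cosh s+d\tanh d>0$, i.e. to $2\rho(s)+\rho(d)>\ln2$. This is true because $s\ge\operatorname{arcosh}2$ and $\rho(\operatorname{arcosh}2)=\frac{\sqrt3}2\ln(2+\sqrt3)-\ln2>0.44$.

**Step 2: optimizers lie on the curve.** Let $c_1,c_2>0$, take the data (12), and let $A,B$ be the coordinates of $p$ in Lemma 5. With $W$ as in (7), $P_{ij}=W_{ij}e^{A\sigma_1+B\sigma_2}/Z'$, where $Z'=2q_0\cosh(A+B)+2q_1\cosh(A-B)$. Now $P(X_1=X_2)=1-x^*=2q_0$ gives $Z'=\cosh(A+B)$, and $P(X_1\ne X_2)=x^*=q_1$ gives $Z'=2\cosh(A-B)$. Hence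
$$\cosh(A+B)=2\cosh(A-B),\qquad\text{i.e.}\qquad\tanh A\tanh B=\tfrac13.$$
So $AB>0$, and after a flip $A,B>0$. Put $d=A-B$; then $A+B=\operatorname{arcosh}(2\cosh d)=s$. Given $\sigma_1=\sigma_2$ the common sign has weight proportional to $e^{s\sigma_1}$ and mean $\tanh s$. Given $\sigma_1=-\sigma_2$ the sign $\sigma_1$ has weight proportional to $e^{d\sigma_1}$ and mean $\tanh d$. So
$$m_{1}=(1-x^*)\tanh s+x^*\tanh d,\qquad m_2=(1-x^*)\tanh s-x^*\tanh d.$$
By (7), $0=(\ln2)G_q(p)=\sum P_{ij}\ln\frac{P_{ij}}{W_{ij}}=Am_1+Bm_2-\ln Z'$, which reads $(1-x^*)s\tanh s+x^*d\tanh d=\ln\cosh s$, i.e. $x^*=x(d)$. By Lemma 5(d), $\operatorname{artanh}m_1=\alpha A>0$ and $\operatorname{artanh}m_2=\beta B>0$. So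
$$d\in D_0:=\{d:\ m_1(d)>0,\ m_2(d)>0\},\qquad\frac{c_1}{c_2}=\frac\beta\alpha=\frac{A\operatorname{artanh}m_2}{B\operatorname{artanh}m_1}=\frac{(s+d)\operatorname{artanh}m_2}{(s-d)\operatorname{artanh}m_1}=:\omega(d).$$

**Step 3: every $d\in D_0$ is optimal for $c_1/c_2=\omega(d)$.** Put $q_1=x(d)$, $q_0=\frac{1-x(d)}2$, $P_{ij}=W_{ij}e^{A\sigma_1+B\sigma_2}/\cosh s$. Its entries sum to $(2q_0\cosh s+2q_1\cosh d)/\cosh s=2q_0+q_1=1$, and $P(X_1\ne X_2)=2q_1\cosh d/\cosh s=x(d)$. As in Step 2 its means are $m_1(d),m_2(d)$. Let $a=\frac{1+m_1}2$, $b=\frac{1+m_2}2$. The odds ratio of $P$ is $(q_0/q_1)^2=(\frac{1-x}{2x})^2$. So $P$ minimizes $\ell_q-S_4$ by Lemma 5(a), and it is a stationary point of $D(a,b,\cdot)$. By (11) this function is strictly convex ($(a,b)$ is not the center), so $P$ is also its minimizer. Since $\ell_q(x)=S_3(x)$ at $x=x(d)$,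
$$(\ln2)\,g(a,b)=(\ln2)\,G_q(a,b)=Am_1+Bm_2-\ln\cosh s=0$$
by the definition of $x(d)$. As $x>\frac13$ we have $q_1>q_0$, so $\kappa>0$. By (9), $\alpha:=\operatorname{artanh}(m_1)/A=1-\psi_\kappa(B)/A$. It is positive since $m_1>0$ and less than $1$ since $\psi_\kappa(B)>0$. Likewise $\beta:=\operatorname{artanh}(m_2)/B\in(0,1)$. Take $c_1:c_2=\frac1\alpha:\frac1\beta$, so that $c_1/c_2=\beta/\alpha=\omega(d)$, and $\mu=\alpha c_1=\beta c_2<\min(c_1,c_2)$. By Lemma 5(d), $(a,b)$ is critical for $F_{\mu,q}$, and by Lemma 6 it is a global maximizer. For any feasible $p'$,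
$$f(p')\le f(p')+\mu G_q(p')\le F_{\mu,q}(a,b)=f(a,b).$$
So $(a,b)$ is optimal for this $(c_1,c_2)$.

**Step 4: $\omega$ is injective on $D_0$, and $D_0=(-d_0,d_0)$.** By Step 2 the continuous function $\omega:D_0\to(0,\infty)$ is surjective. Suppose $\omega(d)=\omega(d')$. By Step 3 the corresponding points $(a,b)$, $(a',b')$ are optimal for the same $(c_1,c_2)$, so by uniqueness they agree up to the flip. As $m_1,m_2>0$ for both, they are equal. Then the couplings of Step 3 are both the unique minimizer of $D(a,b,\cdot)$, so they are equal. By (8) the numbers $A,B$ agree, and so does $d=A-B$. Thus $\omega$ is injective.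

$D_0$ is open. On each of its components $\omega$ is continuous and injective, so strictly monotone, with open image. These images are disjoint and cover the connected set $(0,\infty)$, so there is only one component, and $D_0$ is an interval. Since $s$ and $x$ are even in $d$, $m_1(-d)=m_2(d)$, so $D_0=(-d_0,d_0)$ for some $d_0\in(0,\infty]$. As $d\to\infty$ we have $s-d\to\ln2$, $s\tanh s-d\tanh d\to\ln2$ and $\rho(s)\to\ln2$, so $x=\rho(s)/(s\tanh s-d\tanh d)\to1$ and $m_2\to-1$. Hence $d_0<\infty$. At $d_0$ both $m_i\ge0$ and one of them vanishes. Since $m_1(d_0)=(1-x)\tanh s+x\tanh d_0>0$, it is $m_2$. As $m_2>0$ on $[0,d_0)$, $d_0$ is the least positive zero of $m_2$. Moreover $\omega$ is a bijection $(-d_0,d_0)\to(0,\infty)$.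

The point $d$ is optimal *only* for $\omega(d)$. If it is optimal for some $c_1,c_2>0$, Step 2 gives $d'\in D_0$ with $\omega(d')=c_1/c_2$ whose rate pair is the same by uniqueness. Since $m_1,m_2>0$ for both, $(a,b)$ is the same, and $d'=d$ as in the injectivity argument. It is not optimal for $(1,0)$ or $(0,1)$, where the optimum is $1$ while $h(a),h(b)<1$.

**Step 5: the Pareto boundary.** By Section 9, a Pareto-maximal point with a supporting $c$ in the open simplex is the rate pair of the optimizer for $c$, so by Step 2 it is a curve point with $|d|<d_0$. Conversely, such a curve point is the unique maximizer over $\mathcal O_f=\mathcal D^\downarrow$ of $c\cdot R$ for some $c_1,c_2>0$, so it is Pareto-maximal. The only other Pareto-maximal points are those supported by $(1,0)$ or $(0,1)$, namely $(1,r)$ and $(r,1)$ with $r$ maximal; $r$ is the same by exchanging the users. Both points are Pareto-maximal, because no rate in $\mathcal O_f$ exceeds $1$.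

Let $d\uparrow d_0$. Then $m_2\to0$ while $s-d$ and $m_1$ stay away from $0$, so $\omega(d)\to0$, i.e. the corresponding $c$ tends to $(0,1)$. The curve point $R(c)$ maximizes $c\cdot R$ over $\mathcal O_f\ni(r,1)$, so
$$c_1r+c_2\le c_1R_1(c)+c_2R_2(c)\le c_1R_1(c)+c_2,$$
and $R_1(c)\ge r$. The limit $\big(h(\frac{1+m_1(d_0)}2),h(\frac12)\big)$ lies in $\mathcal O_f$, has second coordinate $1$ and first coordinate at least $r$. By maximality of $r$ it is $(r,1)$. By symmetry $d\downarrow-d_0$ gives $(1,r)$. So the Pareto boundary is exactly the curve for $d\in[-d_0,d_0]$. $\square$
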